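# Principal eigenvalues on hyperbolic surfaces of infinite area

## 1. Surfaces that contain a half-plane

Let $\mathbb H=SL(2,\mathbb R)/SO(2)$ be the hyperbolic plane, normalized to curvature $-1$. We use the upper half-plane, $z=x+iy=re^{i\theta}$, with metric
$$\frac{dx^2+dy^2}{y^2}=\frac{(d\log r)^2+d\theta^2}{\sin^2\theta}.$$
Integrals without a measure are with respect to hyperbolic area. Let $\Gamma\subset SL(2,\mathbb R)$ be discrete and torsion-free, and let $\Delta$ be the positive Laplace–Beltrami operator on $\Gamma\backslash\mathbb H$. A real number $\mu$ is an **$L^2$-eigenvalue** if $(\Delta-\mu)f=0$ for some $0\ne f\in L^2(\Gamma\backslash\mathbb H)$, and it is **principal** if $\mu\ge\frac14$.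

A theorem of Patterson says: if $\Gamma$ is geometrically finite and $\mathrm{vol}(\Gamma\backslash\mathbb H)=\infty$, then $\Delta$ has no $L^2$-eigenvalue $\ge\frac14$. The problem of this talk comes from Tobias Weich and Lasse Lennart Wolf, "Absence of principal eigenvalues for higher rank locally symmetric spaces", arXiv:2205.03167 (2022). It asks to prove or disprove the same conclusion for every discrete torsion-free $\Gamma$ of infinite covolume, with geometric finiteness dropped. The answer will be no. We begin with a large class of groups for which it is yes.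

**Definition (limit set).** $\Lambda(\Gamma)\subset\partial\mathbb H=\mathbb R\cup\{\infty\}$ is the set of accumulation points of an orbit $\Gamma z$; it does not depend on $z$. Put $\Omega=\partial\mathbb H\setminus\Lambda(\Gamma)$. The group is of the first kind if $\Omega=\emptyset$.

Example: for the cyclic group generated by $z\mapsto 2z$, $\Lambda=\{0,\infty\}$. The half-disc with diameter $(1,2)$ lies in $1<|z|<2$, so it is disjoint from all its translates.

We recall two textbook facts. The group $\Gamma$ acts properly discontinuously on $\mathbb H\cup\Omega$. An elliptic element of a discrete group has finite order, and $-1$ has order $2$; so every $1\neq\gamma\in\Gamma$ is hyperbolic or parabolic, and its fixed points lie in $\Lambda(\Gamma)$.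

**Definition (Fermi coordinates).** Let $g$ be a complete geodesic. On one side of $g$, a point is described by its distance $t\ge0$ to $g$ and the arc-length position $s$ of its foot on $g$. The metric is $dt^2+\cosh^2t\,ds^2$ and the area element is $\cosh t\,dt\,ds$.

Example: for $g=i\mathbb R_+$, $s=\log r$ and $\sinh t=|\cot\theta|$; then $\cosh t=1/\sin\theta$ and $|dt|=|d\theta|/\sin\theta$, which turns the metric above into $dt^2+\cosh^2t\,ds^2$.

**Theorem 1.** If the limit set of a discrete torsion-free $\Gamma$ is not all of $\partial\mathbb H$, then $\Delta$ on $\Gamma\backslash\mathbb H$ has no $L^2$-eigenvalue $\ge\frac14$.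

No finiteness is assumed. The theorem contains Patterson's, because geometrically finite groups of infinite covolume have $\Lambda(\Gamma)\ne\partial\mathbb H$.

**Step 1: find an embedded half-plane.** Pick $\xi_0\in\Omega$. By proper discontinuity a neighborhood of $\xi_0$ in $\mathbb H\cup\Omega$ meets only finitely many of its translates. No $\gamma\ne1$ fixes $\xi_0$, so after shrinking we get a neighborhood $N$ with $\gamma N\cap N=\emptyset$ for all $\gamma\ne1$. Choose an open half-plane $P\subset N$. It embeds isometrically in $\Gamma\backslash\mathbb H$.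

**Step 2: separate variables on $P$.** Let $f\in L^2$, $\Delta f=\mu f$, $\mu\ge\frac14$. In Fermi coordinates $(s,r)$ on $P$ ($r>0$ the distance to the boundary geodesic),
$$\int_P|f|^2\cosh r\,dr\,ds<\infty,\qquad \partial_r(\cosh r\,\partial_rf)+\operatorname{sech}r\,\partial_s^2f+\mu\cosh r\,f=0 .$$
Let $F(r,\xi)=\int f(r,s)e^{-i\xi s}ds$ in the $L^2$ sense. For $\varphi\in C_c^\infty(0,\infty)$ and $\psi$ Schwartz, test the equation against $\varphi(r)\hat\psi(s)$, where $\hat\psi(s)=\int\psi(\xi)e^{-i\xi s}d\xi$. This is allowed: multiply by a cutoff $\chi(s/n)$ and let $n\to\infty$, since $f$ is square-integrable on $\operatorname{supp}\varphi\times\mathbb R$. Since $\int f\hat\psi\,ds=\int F\psi\,d\xi$ and $\hat\psi''=-\widehat{\xi^2\psi}$,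
$$\int\psi(\xi)\Big[\int_0^\infty F(r,\xi)\big((\cosh r\,\varphi')'-\xi^2\operatorname{sech}r\,\varphi+\mu\cosh r\,\varphi\big)dr\Big]d\xi=0 .$$
So for each $\varphi$ the bracket vanishes for a.e. $\xi$. Take a countable set of $\varphi$ that is dense, in $C^2$ norm with supports in a fixed compact interval, in every $C_c^\infty([\frac1m,m])$. Outside one null set of $\xi$ the bracket vanishes for all $\varphi$. Thus for a.e. $\xi$, $F(\cdot,\xi)$ is a weak, hence smooth, solution of
$$(\cosh r\,F')'-\xi^2\operatorname{sech}r\,F+\mu\cosh r\,F=0 .$$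

**Step 3: normal form.** Put $v=\sqrt{\cosh r}\,F(\cdot,\xi)$ and $c=\cosh r$. Then $(cF')'=c^{1/2}\big(v''-\frac{(c^{1/2})''}{c^{1/2}}v\big)$ and $\frac{(c^{1/2})''}{c^{1/2}}=\frac12-\frac14\tanh^2r=\frac14+\frac14\operatorname{sech}^2r$. Hence
$$v''+\kappa^2v=Wv,\qquad\kappa^2=\mu-\tfrac14\ge0,\quad W=(\tfrac14+\xi^2)\operatorname{sech}^2r,$$
and for a.e. $\xi$, $\int_0^\infty|v|^2dr=\int_0^\infty|F|^2\cosh r\,dr<\infty$. Treating real and imaginary parts separately, take $v$ real.

**Step 4: $v\equiv0$.** This is where $\mu\ge\frac14$ enters: for $\kappa^2<0$ and $W=0$ there would be the solution $e^{-|\kappa|r}\in L^2$.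

If $\kappa>0$, let $\mathcal E=v'^2+\kappa^2v^2$. Then $\mathcal E'=2v'Wv$, and $2|v'|\kappa|v|\le\mathcal E$ gives $|\mathcal E'|\le\frac{W}{\kappa}\mathcal E$ with $W\in L^1$. If $v\not\equiv0$, then $\mathcal E>0$ everywhere and $\log\mathcal E$ converges, so $\mathcal E$ has a limit in $(0,\infty)$. So $v'$ is bounded, and with $v\in L^2$ this gives $v\to0$. Hence $v'^2\to\lim\mathcal E>0$. But then $v'$ eventually has constant sign and is bounded away from $0$, which contradicts $v\to0$.

If $\kappa=0$, then $v''=Wv\in L^1$, so $v'$ has a limit; it is $0$, since otherwise $v$ grows linearly. Then $|v'(r)|\le\int_r^\infty|Wv|\le\|v\|_{L^2}\big(\int_r^\infty W^2\big)^{1/2}=O(e^{-2r})$, so $v$ has a limit, again $0$ because $v\in L^2$. Integrating $v''=Wv$ twice from infinity, $v(r)=\int_r^\infty(\tau-r)W(\tau)v(\tau)d\tau$. Choose $r_0$ with $\int_{r_0}^\infty(\tau-r_0)W\,d\tau\le\frac12$. Then $\sup_{[r_0,\infty)}|v|\le\frac12\sup_{[r_0,\infty)}|v|$, so $v=0$ on $[r_0,\infty)$ and $v\equiv0$ by uniqueness for the ODE.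

**Step 5: conclude.** So $F=0$ a.e. and $f=0$ on $P$. Since $f$ is real-analytic on a connected surface, $f\equiv0$. $\blacksquare$

## 2. Groups of the first kind: what is lost and what replaces it

Suppose now $\Lambda(\Gamma)=\partial\mathbb H$. Then $\Gamma$ is non-elementary, and fixed points of its hyperbolic elements are dense in $\Lambda(\Gamma)$. Any half-plane $P$ contains at infinity an open arc, hence a fixed point $\xi$ of some $\gamma\ne1$. Both $P$ and $\gamma P$ contain all points of $\mathbb H$ close to $\xi$, so $\gamma P\cap P\ne\emptyset$. Thus no half-plane embeds, and the proof above stops at Step 1: there is no region on which the variables separate. This is the only place where the hypothesis was used. Since a finitely generated group of the first kind has finite covolume, a counterexample must be infinitely generated and of the first kind.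

To build one we use a symmetric surface: glue two copies of a convex polygon $D\subset\mathbb H$ along their boundaries. A function that is odd under the exchange of the copies is a function on $D$ with Dirichlet boundary values. This is useful for a specific reason: functions vanishing on $\partial D$ extend by zero to $\mathbb H$, where the spectrum starts at $\frac14$. So every odd eigenvalue is automatically principal, and we need only find a Dirichlet eigenvalue on $D$. The variational way is to arrange that the bottom of the Dirichlet spectrum is strictly below the essential spectrum, while $D$ has infinite area.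

Two first choices of $D$ fail.

If $D$ is bounded by finitely many disjoint complete geodesics and has infinite area, then its boundary at infinity contains an open arc, since otherwise $D$ would be an ideal polygon with finitely many sides, of finite area. So $D$ contains a half-plane, which embeds in the double, and Steps 2–5 rule out principal eigenvalues. We need infinitely many sides.

The simplest infinite-sided choice is $\mathbb H$ minus the half-discs over $\pm(3^k,3^{k+1})$, $k\in\mathbb Z$. It is invariant under $z\mapsto3z$, so its Dirichlet Laplacian commutes with the unitary operator $Tu(z)=u(z/3)$. Suppose it had an eigenspace $E\ne0$ of finite dimension. Then $T$ maps $E$ to itself, and for a unit vector $u\in E$, $T^nu\rightharpoonup0$ weakly while $\|T^nu\|=1$, which is impossible in finite dimension. So there is no eigenvalue of finite multiplicity, and the variational method gives nothing.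

But the periodic polygon has one virtue: every point is within distance $\operatorname{arcsinh}2$ of the boundary, as we shall check. This will force its Dirichlet spectrum above $\frac12$ even though the area is infinite. So we keep this shape outside a compact set and break the periodicity: in the middle we push the boundary far out, so that $D$ contains a large disc. The disc brings the bottom of the spectrum near $\frac14$, while the essential spectrum does not notice it. The result is:

**Theorem 2.** There is a discrete torsion-free $\Gamma\subset SL(2,\mathbb R)$ with $\mathrm{vol}(\Gamma\backslash\mathbb H)=\infty$ such that $\Delta$ on $\Gamma\backslash\mathbb H$ has an $L^2$-eigenvalue $\lambda\in[\frac14,\frac12)$.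

## 3. Polygons with vertices on the real axis

From here on functions are real, and "side" means a complete geodesic.

**Definition (vertex polygon).** Let $(a_k)_{k\in\mathbb Z}$ and $(b_k)_{k\in\mathbb Z}$ be strictly increasing sequences of positive numbers tending to $0$ as $k\to-\infty$ and to $\infty$ as $k\to\infty$. The right gaps are the intervals $(a_k,a_{k+1})$ and the left gaps are $(-b_{k+1},-b_k)$. The polygon $D$ is $\mathbb H$ minus all open half-discs having a gap as diameter. The ratio of a gap is $a_{k+1}/a_k$ or $b_{k+1}/b_k$.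

**Lemma 1.** Let $D$ be a vertex polygon.

(a) $D$ is closed and convex, $i\mathbb R_+\subset\mathrm{int}\,D$, and $\partial D$ is the locally finite disjoint union of the sides over the gaps. Moreover $re^{i\theta}\in D$ if and only if
$$\cos\theta\le\frac{r+ab/r}{a+b}\ \text{ for right gaps }(a,b),\qquad-\cos\theta\le\frac{r+ab/r}{a+b}\ \text{ for left gaps }(-b,-a),\tag{1}$$
in both cases for those gaps with $a\le r\le b$. If all these inequalities are strict, the point is in $\mathrm{int}\,D$.

(b) If for some $r_0>0$ and $M$ all gaps meeting $\{|x|>r_0\}$ have ratio at most $M$, then $D$ has infinite area.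

(c) For $0<a<b$, the side $g$ over $(a,b)$ and any $z=re^{i\theta}\in\mathbb H$,
$$\sinh\operatorname{dist}(z,g)=\frac{|r^2-(a+b)r\cos\theta+ab|}{(b-a)\,r\sin\theta}.\tag{2}$$
If $(a,b)$ is a right gap, $z\in D$, $a\le r\le b$ and $0<\theta\le\frac\pi2$, then
$$\sinh\operatorname{dist}(z,g)\le\frac{b+a}{b-a}\tan\frac\theta2 .\tag{3}$$
The same holds for left gaps and $\theta\ge\frac\pi2$, with $\theta$ replaced by $\pi-\theta$.

(d) Let $0<R<R'$ and $r_0,\delta>0$ with $1/\cosh(\delta/2)>\tanh R$. If $r_0$ and $r_0e^{2R'}$ are vertices on both half-axes (with sign) and all gaps between them have ratio at most $e^\delta$, then the closed ball of radius $R$ about $ir_0e^{R'}$ lies in $\mathrm{int}\,D$.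

*Proof.* (a) The set $D$ is an intersection of closed half-planes. Different gaps are disjoint, so the sides are disjoint and each lies in $D$. Points of the closed half-disc over $(a,b)$ have $a\le|z|\le b$, so a compact set meets only finitely many of them. A point $re^{i\theta}$ lies in the open half-disc over $(a,b)$ if and only if $r^2-(a+b)r\cos\theta+ab<0$, and then $a<r<b$; this gives (1). If all inequalities are strict the point lies in $D$ and on no side. For $\theta=\frac\pi2$ they are strict.

(b) We have $r+ab/r\ge2\sqrt{ab}$ and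
$$\frac{2\sqrt{ab}}{a+b}=\frac1{\cosh(\frac12\log\frac ba)} .$$
So by (1), $D$ contains $\{|\cos\theta|\le1/\cosh(\frac12\log M),\ r>r_0\}$. With area element $\frac{dr}r\frac{d\theta}{\sin^2\theta}$ its area is infinite.

(c) The map $w=(z-a)/(z-b)$ takes $g$ to the imaginary axis, and it maps $\mathbb H$ to the lower half-plane. Since $w=(z-a)(\bar z-b)/|z-b|^2$, we have $\mathrm{Re}\,w=(r^2-(a+b)r\cos\theta+ab)/|z-b|^2$ and $\mathrm{Im}\,w=-(b-a)r\sin\theta/|z-b|^2$. Now $\sinh\operatorname{dist}(w,\text{imaginary axis})=|\mathrm{Re}\,w|/|\mathrm{Im}\,w|$ gives (2). For $a\le r\le b$, convexity of $r\mapsto r+ab/r$ gives $r+ab/r\le a+b$, so when $z\in D$ the right side of (2) is at most $\frac{(a+b)(1-\cos\theta)}{(b-a)\sin\theta}$. The left case is the mirror image under $z\mapsto-\bar z$.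

(d) Let $z=re^{i\theta}$ be in the ball. Since $|\nabla\log r|=\sin\theta\le1$, $|\log r-\log(r_0e^{R'})|\le R<R'$, so $r_0<r<r_0e^{2R'}$. Also $|\cot\theta|=\sinh\operatorname{dist}(z,i\mathbb R_+)\le\sinh R$, that is, $|\cos\theta|\le\tanh R$. For each relevant gap, $\frac{r+ab/r}{a+b}\ge1/\cosh(\delta/2)>\tanh R$. So (1) holds strictly. $\square$

Example: if $b=3a$ and $z=ai$, formula (2) gives exactly $\sinh\operatorname{dist}=\frac{a^2+ab}{(b-a)a}=2$. By (3), if all ratios equal $3$, every point of $D$ satisfies $\sinh\operatorname{dist}(z,\partial D)\le2$.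

**The polygon for Theorem 2.** Let $p=3^{1/1000}$, let
$$E=\{3^k:k\in\mathbb Z\}\cup\{p^j:0\le j\le12000\},$$
and let $D$ be the vertex polygon whose vertex set is $E\cup(-E)$. The ratios are $p$ for gaps inside $\pm[1,3^{12}]$ and $3$ for all others. By Lemma 1(b) with $M=3$ its area is infinite.

Let $d(z)=\operatorname{dist}(z,\partial D)$. By (3), $\sinh d\le\frac{p+1}{p-1}$ everywhere. If $|z|$ lies in the closure of a gap of ratio $3$ on the half-axis nearest to $z$, (3) gives $\sinh d(z)\le2$. Hence $\sinh d(z)>2$ implies
$$z\in K_0:=\{1\le|z|\le3^{12},\ \theta_0\le\arg z\le\pi-\theta_0\},\qquad\tan\tfrac{\theta_0}2=\tfrac{2(p-1)}{p+1},\tag{4}$$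
a compact set.

## 4. Hardy's inequality along the normals to the sides

We turn a bound on $d$ into a spectral bound, one normal segment at a time. Put
$$A(S)=\int_0^S\arctan s\,ds=S\arctan S-\tfrac12\log(1+S^2),$$
which is increasing in $S\ge0$ and satisfies $A(S)\le S^2/2$ because $\arctan s\le s$.

**Lemma 2.** If $u$ is Lipschitz on $[0,\rho]$ and $u(0)=0$, then
$$\int_0^\rho u^2\cosh t\,dt\le A(\sinh\rho)\int_0^\rho u'^2\cosh t\,dt .$$

*Proof.* By Cauchy–Schwarz,
$$u(t)^2=\Big(\int_0^tu'\,d\tau\Big)^2\le\int_0^t\frac{d\tau}{\cosh\tau}\int_0^\rho u'^2\cosh\tau\,d\tau=\arctan(\sinh t)\int_0^\rho u'^2\cosh\tau\,d\tau .$$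
Multiply by $\cosh t$, integrate over $[0,\rho]$ and substitute $s=\sinh t$. $\square$

We state the two-dimensional version for a subset of the sides, since this costs nothing and will be used again. Write $Q(u)=\int|\nabla u|^2$ and $\|u\|^2=\int u^2$. "Lipschitz" refers to hyperbolic distance.

**Lemma 3.** Let $D\subset\mathbb H$ be closed and convex with nonempty interior, with boundary a locally finite disjoint union of sides. Let $\mathcal G$ be a nonempty set of sides and $d(z)$ the distance from $z\in D$ to their union. Suppose $d\le d_{\max}<\infty$ on $D$, and suppose that $S>0$ and a closed set $K_0$ (possibly empty) are such that $\sinh d(z)>S$ implies $z\in K_0$. Put $K=\{z:\operatorname{dist}(z,K_0)\le d_{\max}\}$, with $K=\emptyset$ if $K_0=\emptyset$. Then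
$$\int_D|\nabla u|^2\ge\frac1{A(S)}\int_{D\setminus K}u^2$$
for every compactly supported Lipschitz function $u$ on $D$ that vanishes on the sides in $\mathcal G$.

*Proof.* **Step 1: cut $D$ into cells.** For $g\in\mathcal G$ let $C_g=\{z\in D:d(z)=\operatorname{dist}(z,g)\}$, a closed set. By local finiteness the distance is attained, so $D=\bigcup_{g}C_g$. The cells overlap in null sets: for $g\ne g'$ the function $\sinh\operatorname{dist}(\cdot,g)-\sinh\operatorname{dist}(\cdot,g')$ is real-analytic on $\mathrm{int}\,D$, which lies on one side of each geodesic. It is nonzero near $g$, and $\mathrm{int}\,D$ is connected, so its zero set is null.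

**Step 2: each cell is a union of normal segments.** Use Fermi coordinates $(s,t)$ based on $g$, with $t\ge0$ on the side of $D$. Let $z=(s,t)\in C_g$ with foot $z'\in g$, and let $w\in[z',z]$. Then $w\in D$ by convexity, and for every $g'\in\mathcal G$
$$\operatorname{dist}(w,g')\ge\operatorname{dist}(z,g')-|wz|\ge t-|wz|=\operatorname{dist}(w,g),$$
so $w\in C_g$. Hence $C_g=\{(s,t):0\le t\le\rho_g(s)\}$ with $0\le\rho_g\le d_{\max}$. The sets $\{\rho_g\ge c\}=\{s:(s,c)\in C_g\}$, $c\ge0$, are closed, so $\rho_g$ is measurable.

**Step 3: apply Lemma 2 on short segments and discard the long ones.** If $\sinh\rho_g(s)\le S$, then $u=0$ at $t=0$ and Lemma 2 give $\int_0^{\rho_g}u_t^2\cosh t\,dt\ge\frac1{A(S)}\int_0^{\rho_g}u^2\cosh t\,dt$. If $\sinh\rho_g(s)>S$, the endpoint $P$ of the segment satisfies $d(P)=\rho_g(s)$, so $P\in K_0$; the segment has length at most $d_{\max}$, so it lies in $K$. Integrate over the $s$ of the first type, sum over $g$, and use $|\nabla u|\ge|u_t|$ almost everywhere. $\square$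

For the polygon of Section 3, with all sides in $\mathcal G$, $S=2$ and $K_0$ from (4), we get a compact $K$ with
$$Q(u)\ge\tfrac12\int_{D\setminus K}u^2,\tag{5}$$
because $A(2)\le2$.

## 5. Essential spectrum, and the bottom of the spectrum

$H^1_0(\Omega)$ is the $H^1$-closure of $C_c^\infty(\Omega)$; by mollification it contains every Lipschitz function with compact support in the open set $\Omega$. A closed subspace $V\subset H^1(\mathrm{int}\,D)$ that is dense in $L^2(D)$ defines a self-adjoint operator $H_V$ with form $Q$. For $V=H^1_0(\mathrm{int}\,D)$ it is the Dirichlet Laplacian $H_D$.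

**Lemma 4.** Let $K$ be compact, suppose the restriction $V\to L^2(D\cap K)$ is compact, and suppose $Q(u)\ge c\|u\|^2-C\int_{D\cap K}u^2$ for all $u\in V$. Then $\inf\mathrm{spec}_{ess}H_V\ge c$. For $V=H^1_0(\mathrm{int}\,D)$ the compactness always holds.

*Proof.* If $\lambda\in\mathrm{spec}_{ess}H_V$, Weyl's criterion gives $u_n$ in the domain with $\|u_n\|=1$, $u_n\rightharpoonup0$ in $L^2$ and $\|(H_V-\lambda)u_n\|\to0$, so $Q(u_n)\to\lambda$. The $u_n$ are bounded in $H^1$, so by compactness and $u_n\rightharpoonup0$, $\int_{D\cap K}u_n^2\to0$. Hence $\lambda\ge c$. For $H^1_0$, extend by zero to $H^1(\mathbb H)$ and use Rellich's theorem. $\square$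

**Lemma 5.** Let $\Omega\subset\mathbb H$ be open and nonempty, and let $\lambda_0$ be the infimum of $Q(u)/\|u\|^2$ over $0\ne u\in H^1_0(\Omega)$.

(a) $\lambda_0\ge\frac14$.

(b) If $\Omega$ contains a closed ball of radius $R$, then $\lambda_0<\frac14+\frac{\pi^2}{R^2}$.

*Proof.* (a) For $\varphi\in C_c^\infty(0,\infty)$, $\int\varphi^2y^{-2}dy=2\int\varphi\varphi'y^{-1}dy\le2\big(\int\varphi^2y^{-2}\big)^{1/2}\big(\int\varphi'^2\big)^{1/2}$, so $\int\varphi^2y^{-2}dy\le4\int\varphi'^2dy$. Apply this on vertical lines to a function in $C_c^\infty(\mathbb H)$ and integrate in $x$. Since the Dirichlet integral is conformally invariant and hyperbolic area is $y^{-2}dx\,dy$, we get $\|\varphi\|^2\le4Q(\varphi)$; pass to the closure.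

(b) Let $t$ be the distance to the center, $\varphi(t)=\sin(\pi t/R)$ and $f=\varphi(t)(\sinh t)^{-1/2}$ on the ball. Then
$$(f')^2\sinh t=\varphi'^2-\varphi\varphi'\coth t+\tfrac14\varphi^2\coth^2t .$$
Integrate the middle term by parts; the boundary terms $\frac12\varphi^2\coth t$ vanish at $0$ and $R$, and $\int_0^R-\varphi\varphi'\coth t\,dt=-\frac12\int_0^R\varphi^2\sinh^{-2}t\,dt$. With $\coth^2=1+\sinh^{-2}$,
$$\int|\nabla f|^2=2\pi\int_0^R\Big(\varphi'^2+\big(\tfrac14-\tfrac1{4\sinh^2t}\big)\varphi^2\Big)dt<2\pi\Big(\frac{\pi^2}{R^2}+\frac14\Big)\int_0^R\varphi^2dt=\Big(\frac{\pi^2}{R^2}+\frac14\Big)\|f\|^2 .$$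
It remains to see that $f\in H^1_0$. The function $f$ is continuous, vanishes at $t=0$ and $t=R$, and is smooth in between. So for $\delta>0$, $(f-\delta)^+$ is Lipschitz with compact support in $\{0<t<R\}$, and as $\delta\downarrow0$ it converges to $f$ in $H^1$, because $\int f'^2\sinh t\,dt<\infty$. $\square$

**The polygon of Section 3 has an eigenvalue in $[\frac14,\frac12)$.** By (5), which extends to $H^1_0(\mathrm{int}\,D)$ by density, and Lemma 4, $\inf\mathrm{spec}_{ess}H_D\ge\frac12$. By Lemma 5(a), $\lambda_0\ge\frac14$. For the upper bound apply Lemma 1(d) with $r_0=1$, $R'=6\log3\approx6.59$, $R=6.5$, $\delta=\log p$. We must check $\cosh(\frac12\log p)<\coth6.5$. With $x=\frac12\log p=\frac{\log3}{2000}<5.6\cdot10^{-4}$ we have $\cosh x\le1+x^2<1+4\cdot10^{-7}$, while $\coth6.5=1+\frac2{e^{13}-1}>1+2e^{-13}>1+4\cdot10^{-6}$. So $\mathrm{int}\,D$ contains a closed ball of radius $6.5$ and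
$$\tfrac14\le\lambda_0<\tfrac14+\frac{\pi^2}{6.5^2}<0.484<\tfrac12\le\inf\mathrm{spec}_{ess}H_D .$$
Hence $\lambda_0$ is an eigenvalue of $H_D$.

## 6. From a Dirichlet eigenvalue to a surface

**Truncation.** Let $\psi$ be Lipschitz with compact support on $D$. For $\delta>0$ put $\psi_\delta=(\psi-\delta)^+-(\psi+\delta)^-$, where $x^+=\max(x,0)$ and $x^-=\max(-x,0)$. Then $\psi_\delta$ is Lipschitz, its support lies in $\{|\psi|\ge\delta\}$, and $\nabla\psi_\delta=1_{\{|\psi|>\delta\}}\nabla\psi$. Since $\nabla\psi=0$ a.e. on $\{\psi=0\}$, $\psi_\delta\to\psi$ in $H^1$ as $\delta\downarrow0$. In particular, if $\psi=0$ on $\partial D$, then $\psi_\delta$ has compact support in $\mathrm{int}\,D$ and so $\psi\in H^1_0(\mathrm{int}\,D)$.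

**Lemma 6.** Let $D\subset\mathbb H$ be closed and convex with nonempty interior and infinite area, with boundary a nonempty locally finite disjoint union of sides. There is a discrete torsion-free $\Gamma\subset SL(2,\mathbb R)$ of infinite covolume such that every eigenvalue of $H_D$ is an $L^2$-eigenvalue of $\Delta$ on $\Gamma\backslash\mathbb H$.

*Proof.* **Step 1: the double is a complete hyperbolic surface.** Let $X$ be two copies of $D$ glued along all sides, with reflection $\sigma$ and fold map $\tau:X\to D\subset\mathbb H$. Near a point of a side, $X$ is the double of a half-disc along a geodesic diameter, i.e. a hyperbolic disc. So $X$ is a smooth connected hyperbolic surface, oriented by giving the copies opposite orientations. The map $\tau$ preserves lengths of curves, hence is $1$-Lipschitz, and preimages of compact sets are compact, being two copies of a compact part of $D$. So bounded closed subsets of $X$ are compact, and $X$ is complete.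

**Step 2: write $X=\Gamma\backslash\mathbb H$.** By Killing–Hopf, $X=\bar\Gamma\backslash\mathbb H$ with $\bar\Gamma\subset PSL(2,\mathbb R)$ discrete and torsion-free. The group $\bar\Gamma\cong\pi_1(X)$ is free, because $X$ consists of two contractible pieces glued along disjoint contractible lines and so has the homotopy type of a graph. Choosing lifts of free generators to $SL(2,\mathbb R)$ gives a subgroup $\Gamma$ mapping isomorphically onto $\bar\Gamma$. It is discrete, since $SL(2,\mathbb R)\to PSL(2,\mathbb R)$ has finite kernel, and torsion-free, and $\Gamma\backslash\mathbb H=X$. Also $\mathrm{vol}(X)=2\,\mathrm{vol}(D)=\infty$.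

**Step 3: extend eigenfunctions oddly.** Let $0\ne u\in H^1_0(\mathrm{int}\,D)$ with $H_Du=\lambda u$, and let $U=u$ on the first copy, $U=-u$ on the second. Odd extensions of functions in $C_c^\infty(\mathrm{int}\,D)$ are in $C_c^\infty(X)$, so by closure $U\in H^1(X)$. For $\varphi\in C_c^\infty(X)$ put $\psi=(\varphi-\varphi\circ\sigma)|_D$ (first copy). It is Lipschitz with compact support and vanishes on $\partial D$, so $\psi\in H^1_0(\mathrm{int}\,D)$ by truncation. Hence
$$\int_X\nabla U\cdot\nabla\varphi=\int_D\nabla u\cdot\nabla\psi=\lambda\int_Du\psi=\lambda\int_XU\varphi .$$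
So $(\Delta-\lambda)U=0$ weakly, hence classically by elliptic regularity, and $0\ne U\in L^2(X)$. $\square$

Applied to the polygon of Section 3 and $\lambda=\lambda_0\in[\frac14,\frac12)$, Lemma 6 proves Theorem 2. The assertion in the problem is false. $\blacksquare$

## 7. Which numbers occur, and deforming the polygon

Let
$$c_*=\frac1{A(1)}=\Big(\frac\pi4-\frac12\log2\Big)^{-1}\approx2.279 .$$

**Theorem 3.** For every $\mu\in[\frac14,c_*)$, including $\mu=\frac14$ exactly, there is a discrete torsion-free $\Gamma$ of infinite covolume such that $\mu$ is an $L^2$-eigenvalue on $\Gamma\backslash\mathbb H$.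

**Theorem 4.** There is a discrete torsion-free $\Gamma$ of infinite covolume with infinitely many distinct principal $L^2$-eigenvalues.

It is not claimed that $c_*$ is optimal in Theorem 3.

For Theorem 3 the plan is to move the vertices of the polygon in the middle and use the intermediate value theorem for the bottom $\lambda_0$. For $\mu=\frac14$ this cannot work with Dirichlet conditions alone, and one can say exactly why. By Lemma 5(a), $\lambda_0\ge\frac14$ for every polygon, so the value $\frac14$ is never crossed. It is not attained either. If $u$ were a Dirichlet eigenfunction on $D$ with eigenvalue $\frac14$, its extension by zero would minimize $Q/\|\cdot\|^2$ over $H^1(\mathbb H)$. So it would be a real-analytic eigenfunction on $\mathbb H$ vanishing on an open set, and $u\equiv0$. The remedy is to impose no condition on a few sides, and to glue four copies of $D$ instead of two.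

**The family.** Fix $q>1$ and $k_*\in\mathbb N$. For $\alpha=(\alpha_0,\dots,\alpha_{k_*-1},\beta_0,\dots,\beta_{k_*-1})\in\mathcal P:=(0,\infty)^{2k_*}$ let $D_\alpha$ be the vertex polygon with $a_0=b_0=1$,
$$a_{k+1}/a_k=e^{\alpha_k},\quad b_{k+1}/b_k=e^{\beta_k}\quad(0\le k<k_*),$$
and both ratios equal to $q$ for all other $k$. It has infinite area by Lemma 1(b). The sides with $0\le k<k_*$ are the core sides. Fix a (possibly empty) set $\mathcal N$ of indices of core sides, no two adjacent on the same half-axis. These are the Neumann sides; all others are Dirichlet sides. Let $\mathcal C(D_\alpha)$ be the set of restrictions to $D_\alpha$ of compactly supported Lipschitz functions on $\mathbb H$ whose support is disjoint from the Dirichlet sides, $\mathcal V_\alpha$ its closure in $H^1(\mathrm{int}\,D_\alpha)$, and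
$$\lambda_0(\alpha)=\inf\Big\{\frac{Q(u)}{\|u\|^2}:0\ne u\in\mathcal C(D_\alpha)\Big\}.$$
If $\mathcal N=\emptyset$, then $\mathcal V_\alpha=H^1_0(\mathrm{int}\,D_\alpha)$. Put $S_q=\frac{q+1}{q-1}$ and $c_q=1/A(S_q)$, and let $d(z)$ be the distance from $z\in D_\alpha$ to the union of the Dirichlet sides.

**Lemma 7.** (a) If $\sinh d\le S$ on $D_\alpha$, then $\lambda_0(\alpha)\ge1/A(S)$. (b) For every compact $\mathcal A\subset\mathcal P$ there is a compact $K\subset\mathbb H$ with $Q(u)\ge c_q\int_{D_\alpha\setminus K}u^2$ for all $\alpha\in\mathcal A$, $u\in\mathcal C(D_\alpha)$.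

*Proof.* (a) This is Lemma 3 with $\mathcal G$ the Dirichlet sides and $K_0=\emptyset$.

(b) It suffices to find a compact $K_0$, depending only on $\mathcal A$, such that $z\in D_\alpha$ and $\sinh d(z)>S_q$ imply $z\in K_0$. For then $d$ is bounded on $K_0\cap D_\alpha$ by the distance to the side over $(1/q,1)$, which is a Dirichlet side of every $D_\alpha$; so $d\le d_{\max}$ on $D_\alpha$ with $d_{\max}$ depending only on $\mathcal A$, and Lemma 3 applies with $S=S_q$.

Let $z=re^{i\theta}\in D_\alpha$ with $0<\theta\le\frac\pi2$ and $a=a_k\le r\le b=a_{k+1}$; the left half is the mirror image. Below, $C$ denotes constants depending only on $\mathcal A$.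

Suppose the side over $(a,b)$ is Dirichlet. Then (3) gives $\sinh d(z)\le\frac{b+a}{b-a}\tan\frac\theta2$. If $k$ is not a core index this is at most $S_q$. If $k$ is a core index it is at most $C\tan\frac\theta2$.

Suppose the side over $(a,b)$ is Neumann. Then $k$ is a core index, and the sides over $(a',a)$, $a'=a_{k-1}$, and over $(b,b')$, $b'=a_{k+2}$, are Dirichlet. Since $z\in D_\alpha$, (1) gives
$$\frac{(r-a)(b-r)}r=(a+b)-\Big(r+\frac{ab}r\Big)\le(a+b)(1-\cos\theta).$$
The larger of $r-a$, $b-r$ is at least $\frac{b-a}2$, so $\min(r-a,b-r)\le\frac{2r(a+b)}{b-a}(1-\cos\theta)$. If the minimum is $r-a$, write the numerator of (2) for $(a',a)$ as $(r-a)(r-a')+(a+a')r(1-\cos\theta)$. Since $1-\cos\theta=\sin\theta\tan\frac\theta2$,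
$$\sinh d(z)\le\frac{(r-a)(r-a')/r+(a+a')(1-\cos\theta)}{(a-a')\sin\theta}\le C\tan\frac\theta2 .$$
If the minimum is $b-r$, the numerator of (2) for $(b,b')$ is $(b-r)(b'-r)+(b+b')r(1-\cos\theta)$, and in the same way $\sinh d(z)\le\frac{(b-r)(b'-r)/r+(b+b')(1-\cos\theta)}{(b'-b)\sin\theta}\le C\tan\frac\theta2$.

So $\sinh d(z)>S_q$ forces $k$ to be a core index, hence $1\le|z|\le R_0$, and $\theta_1\le\arg z\le\pi-\theta_1$, with $R_0,\theta_1>0$ depending only on $\mathcal A$. $\square$

**Lemma 8.** If $\lambda_0(\alpha)<c_q$, then $\lambda_0(\alpha)$ is an $L^2$-eigenvalue of $\Delta$ on some $\Gamma\backslash\mathbb H$ with $\Gamma\subset SL(2,\mathbb R)$ discrete, torsion-free, of infinite covolume.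

*Proof.* **Step 1: $\lambda_0(\alpha)$ is an eigenvalue on $D=D_\alpha$.** The inequality of Lemma 7(b) extends to $\mathcal V_\alpha$. Locally $D$ is a surface with smooth boundary, so Rellich's theorem gives compactness of $\mathcal V_\alpha\to L^2(D\cap K)$. By Lemma 4 the operator of $Q$ on $\mathcal V_\alpha$ has $\inf\mathrm{spec}_{ess}\ge c_q>\lambda_0(\alpha)$. Its bottom $\lambda_0(\alpha)$ is therefore an eigenvalue, with eigenfunction $u\in\mathcal V_\alpha$. If $\mathcal N=\emptyset$, Lemma 6 finishes the proof.

**Step 2: four copies, if $\mathcal N\ne\emptyset$.** Let $X=D\times(\mathbb Z/2)^2/\!\sim$, where $(z,\varepsilon)\sim(z,\varepsilon+e_1)$ for $z$ on a Neumann side and $(z,\varepsilon)\sim(z,\varepsilon+e_2)$ for $z$ on a Dirichlet side. As in Lemma 6 this is a complete hyperbolic surface: near a side it is the double of a half-disc, and the fold map to $D$ is $1$-Lipschitz with compact preimages of compact sets. It is connected since there are sides of both kinds. It is oriented by giving the sheet $\varepsilon$ the orientation $(-1)^{\varepsilon_1+\varepsilon_2}$,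 which changes across every side. It has infinite area, and it consists of four contractible pieces glued along disjoint contractible lines, so $\pi_1(X)$ is free. Hence $X=\Gamma\backslash\mathbb H$ with $\Gamma\subset SL(2,\mathbb R)$ as in Lemma 6.

**Step 3: the eigenfunction.** Put $f(z,\varepsilon)=(-1)^{\varepsilon_2}u(z)$. If $u\in\mathcal C(D)$, then $f$ is continuous across Neumann sides, because the sign does not change, and across Dirichlet sides, because $u=0$ there; so $f$ is Lipschitz. By closure, $f\in H^1(X)$ for $u\in\mathcal V_\alpha$. For $\varphi\in C_c^\infty(X)$ put $\psi(z)=\sum_\varepsilon(-1)^{\varepsilon_2}\varphi(z,\varepsilon)$. It is Lipschitz with compact support on $D$, and on a Dirichlet side the terms $\varepsilon$ and $\varepsilon+e_2$ cancel, so $\psi=0$ there. The support of the truncation $\psi_\delta$ of Section 6 is compact and disjoint from the Dirichlet sides. Extend $\psi_\delta$ to a Lipschitz function on $\mathbb H$ (McShane) and multiply by a compactly supported smooth cutoff that is $1$ near $\operatorname{supp}\psi_\delta$ and has support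 disjoint from the Dirichlet sides. This shows $\psi_\delta\in\mathcal C(D)$, so $\psi\in\mathcal V_\alpha$. Therefore
$$\int_X\nabla f\cdot\nabla\varphi=\int_D\nabla u\cdot\nabla\psi=\lambda_0(\alpha)\int_Du\psi=\lambda_0(\alpha)\int_Xf\varphi,$$
and elliptic regularity finishes the proof. $\square$

We shall use the localization identity: if $\sum_j\omega_j^2=1$ (a locally finite sum of Lipschitz functions), then
$$Q(u)=\sum_jQ(\omega_ju)-\int\sum_j|\nabla\omega_j|^2u^2 .\tag{6}$$
Indeed $|\nabla(\omega_ju)|^2=\omega_j^2|\nabla u|^2+2\omega_ju\nabla\omega_j\cdot\nabla u+u^2|\nabla\omega_j|^2$, and $\sum_j2\omega_j\nabla\omega_j=\nabla\sum_j\omega_j^2=0$.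

**Lemma 9.** $\alpha\mapsto\min(\lambda_0(\alpha),c_q)$ is continuous on $\mathcal P$.

*Proof.* Let $\alpha_n\to\alpha$, $D_n=D_{\alpha_n}$, $D=D_\alpha$.

**Step 1: maps that carry $D_n$ to $D$ on a compact set.** Let $B\subset\mathbb H$ be compact and $B'$ a compact neighborhood of $B$. Index the sides of $D$ and of $D_n$ by their gaps; let $g_i$, $g_i^n$ be the sides and $E_i$, $E_i^n$ the closed half-discs they bound. Only finitely many indices $i$ are such that $E_i$ or some $E_i^n$ meets $B'$, since $|z|$ is bounded above and below on $B'$, the vertices of index $k\le0$ equal $q^k$, and those of index $k\ge k_*$ are at least $q^{k-k_*}$. Call these indices $1,\dots,m$. Let $A_{i,n}$ be the real affine map $z\mapsto\kappa z+\nu$ ($\kappa>0$) with $A_{i,n}g_i^n=g_i$, so that $A_{i,n}E_i^n=E_i$. The endpoints converge, so $A_{i,n}\to\mathrm{id}$.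

The compact sets $g_i\cap B'$, $i\le m$, are pairwise disjoint, and $g_i$ is disjoint from the closed set $\bigcup_{j\ne i}E_j$. So we can choose $\zeta_i\in C_c^\infty(\mathbb H)$ with disjoint supports and $\zeta_i=1$ on a relatively compact open $U_i\supset g_i\cap B'$, with $\overline{U_i}$ at positive distance from $\bigcup_{j\ne i}E_j$. Put
$$\Phi_n(z)=z+\sum_{i=1}^m\zeta_i(z)(A_{i,n}z-z).$$
These are perturbations of the identity that are $C^1$-small and supported in a fixed compact set. So for large $n$ they are diffeomorphisms of $\mathbb H$, bi-Lipschitz for the hyperbolic metric with constants $L_n\to1$.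

**Step 2: they do match the polygons.** We claim that for $n$ large and all $z\in B$, $i\le m$,
$$z\in D_n\iff\Phi_n(z)\in D,\qquad z\in g_i^n\iff\Phi_n(z)\in g_i.\tag{7}$$

Let $z\in B\cap U_i$. Then $\Phi_n(z)=A_{i,n}z$. For $n$ large no $E_j$ with $j\ne i$ contains $\Phi_n(z)$, since $z\in U_i$ has a definite distance from it. Also no $E_j^n$ with $j\ne i$ contains $z$: for $j\le m$, $z\in E_j^n$ would give $A_{j,n}z\in E_j$ with $A_{j,n}z$ close to $z$; the other $E_j^n$ miss $B'$. So only the index $i$ matters, and $A_{i,n}$ takes $E_i^n$ to $E_i$ and $g_i^n$ to $g_i$. This gives (7).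

Let $z\in B_1:=B\setminus\bigcup_iU_i$. The compact set $B_1$ is disjoint from $\partial D$, so it has positive distance $\epsilon$ from it. For $n$ large, $\Phi_n$ and all $A_{j,n}$, $j\le m$, move points of $B$ by less than $\epsilon$. Then $z$ and $A_{j,n}z$ are on the same side of $g_j$ and not on it, so $z\in E_j^n\iff A_{j,n}z\in E_j\iff z\in E_j$, and $z\notin g_j^n$. Hence $z\in D_n\iff z\in D$. The segment from $z$ to $\Phi_n(z)$ misses $\partial D$, so $\Phi_n(z)\in D\iff z\in D$, and $\Phi_n(z)\notin\partial D$. This proves (7).

**Step 3: transfer of test functions.** Let $B_0\subset\mathrm{int}\,B$ be compact, and let $n$ be so large that (7) holds, $\Phi_n^{-1}(B_0)\subset B$ and $\Phi_n(B_0)\subset B'$. Let $w$ be Lipschitz on $\mathbb H$ with support in $B_0$.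

If $\operatorname{supp}w$ misses the Dirichlet sides of $D$, then $w\circ\Phi_n$ restricts to an element of $\mathcal C(D_n)$: its support $\Phi_n^{-1}(\operatorname{supp}w)$ lies in $B$, and a point $z$ of it on a Dirichlet side of $D_n$ would lie on some $g_i^n$, $i\le m$, so that $\Phi_n(z)\in g_i\cap\operatorname{supp}w$, which is impossible. If $\operatorname{supp}w$ misses the Dirichlet sides of $D_n$, then $w\circ\Phi_n^{-1}$ restricts to an element of $\mathcal C(D)$: a point $\Phi_n(z)$, $z\in\operatorname{supp}w$, on a Dirichlet side of $D$ lies in $B'$, so the side is some $g_i$ with $i\le m$, and $z\in g_i^n$ by (7), which is impossible. In both cases, by (7), $\Phi_n$ matches the parts of $D_n$ and $D$ that carry the functions. Gradients squared and areas each change by factors in $[L_n^{-2},L_n^2]$, so Rayleigh quotients change by factors in $[L_n^{-6},L_n^6]$.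

**Step 4: upper bound.** For $0\ne v\in\mathcal C(D)$, Step 3 gives $\limsup\lambda_0(\alpha_n)\le\lim L_n^6\,Q(v)/\|v\|^2$. Hence $\limsup\lambda_0(\alpha_n)\le\lambda_0(\alpha)$.

**Step 5: lower bound.** Pass to a subsequence with $\lambda_0(\alpha_n)\to\lambda$. Take $u_n\in\mathcal C(D_n)$ with $\|u_n\|=1$, $Q(u_n)\to\lambda$, and let $K$ (nonempty without loss) be the compact set from Lemma 7(b) for $\mathcal A=\{\alpha\}\cup\{\alpha_n\}$. For $R>0$ let $h=\frac\pi2\min(\operatorname{dist}(\cdot,K)/R,1)$, $\chi=\cos h$, $\eta=\sin h$. Then $|\nabla\chi|^2+|\nabla\eta|^2=|\nabla h|^2\le\frac{\pi^2}{4R^2}$, and (6) gives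
$$Q(u_n)\ge Q(\chi u_n)+Q(\eta u_n)-\frac{\pi^2}{4R^2}.$$
Since $\eta=0$ on $K$, $Q(\eta u_n)\ge c_q\|\eta u_n\|^2$. Since $\chi u_n$ is supported in the fixed compact set $\{\operatorname{dist}(\cdot,K)\le R\}$, Step 3 gives $Q(\chi u_n)\ge L_n^{-6}\lambda_0(\alpha)\|\chi u_n\|^2$ for large $n$. As $\|\chi u_n\|^2+\|\eta u_n\|^2=1$, letting $n\to\infty$ and then $R\to\infty$ yields $\lambda\ge\min(\lambda_0(\alpha),c_q)$. Together with Step 4 this is the claim. $\square$

## 8. Every value strictly between $\frac14$ and $c_*$

Let $\frac14<\mu<c_*$. As $q\to\infty$, $S_q\downarrow1$ and $c_q\to c_*$, so choose $q$ with $c_q>\mu$. Take $\mathcal N=\emptyset$.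

**Step 1: a polygon with $\lambda_0>\mu$.** If all core ratios equal $q$ (for any $k_*$), then (3) gives $\sinh d\le S_q$ on $D_\alpha$, so $\lambda_0\ge c_q>\mu$ by Lemma 7(a).

**Step 2: a polygon with $\lambda_0<\mu$.** Take $R$ with $\frac14+\frac{\pi^2}{R^2}<\mu$, then $\delta>0$ with $1/\cosh(\delta/2)>\tanh R$, then $k_*$ with $k_*\delta>2R$, and let $\alpha_k=\beta_k=\delta$ for all $k$. By Lemma 1(d) with $r_0=1$, $R'=k_*\delta/2$, a closed ball of radius $R$ lies in $\mathrm{int}\,D_\alpha$, so $\lambda_0<\mu$ by Lemma 5(b).

**Step 3: connect them.** Fix this $k_*$. The set $\mathcal P$ is connected and $\min(\lambda_0,c_q)$ is continuous by Lemma 9. It takes the value $c_q>\mu$ in Step 1 and a value $<\mu$ in Step 2, so it equals $\mu$ for some $\alpha$. Since $\mu<c_q$, $\lambda_0(\alpha)=\mu$, and Lemma 8 gives $\Gamma$.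

## 9. The value $\frac14$ exactly

Take $q=3$, so $c_3=1/A(2)\ge\frac12$. Let $\mathcal N$ consist of two non-adjacent right core sides and one left core side; $k_*$ and the indices are fixed in Step 2. The picture behind the choice: if these three sides are made very large, $D_\alpha$ looks in the middle like an ideal triangle with free boundary, and there the constant function makes the Rayleigh quotient small.

**Step 1: if all ratios are $3$, then $\lambda_0>\frac14$.** We claim $\sinh d\le\frac5{\sqrt3}$ on $D$. If $|z|$ lies in the closure of a gap with Dirichlet side on the half-axis nearest to $z$, (3) gives $\sinh d\le2$. Consider a gap with Neumann side, scaled to $(1,3)$ and on the right; its neighbors are Dirichlet. The reflection $z\mapsto3/\bar z$ preserves $\theta$ and the side over $(1,3)$ and exchanges the sides over $(\frac13,1)$ and $(3,9)$, so we may assume $1\le r\le\sqrt3$. By (2) for $(\frac13,1)$,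
$$\sinh d\le G(\theta):=\frac{C-4\cos\theta}{2\sin\theta},\qquad C=3r+\frac1r\ge4 .$$
Here $\theta\le\frac\pi2$, and by (1) $\theta\ge\theta(r)$ with $\cos\theta(r)=\frac{r+3/r}4$. The sign of $G'$ is that of $4-C\cos\theta$, which increases in $\theta$. So $G$ is at most the larger of its endpoint values. There are three cases.

- At $\theta=\frac\pi2$: $G=\frac C2\le\frac12\big(3\sqrt3+\frac1{\sqrt3}\big)=\frac5{\sqrt3}$, as $C$ increases for $r\ge1$.
- At $\theta=\theta(r)$ with $r>1$: $\sin\theta(r)=\frac{\sqrt{(r^2-1)(9-r^2)}}{4r}$ and $C-4\cos\theta(r)=2(r-\frac1r)$, so $G=\frac{r-1/r}{\sin\theta(r)}=4\sqrt{\frac{r^2-1}{9-r^2}}\le\frac4{\sqrt3}$.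
- If $r=1$, then $C=4$, and for every $\theta\in(0,\frac\pi2]$, $G=2\tan\frac\theta2\le2$.

This proves the claim. For $S\ge1$, $A(S)\le\int_0^1s\,ds+(S-1)\frac\pi2$, so $A(\frac5{\sqrt3})<\frac12+1.89\cdot1.571<3.5<4$. By Lemma 7(a), $\lambda_0\ge1/A(\frac5{\sqrt3})>\frac14$.

**Step 2: for suitable $k_*$, indices and $\alpha$, $\lambda_0(\alpha)<\frac14$.** Let $T$ be the closed ideal triangle with vertices $0,1,\infty$. Define $F$ on $T$ to be $\max(0,\min(1,2-y/10))$ in the part $y>10$ of the cusp at $\infty$, its images under the order-3 symmetry of $T$ in the other two cusps, and $1$ elsewhere. Then $F$ is Lipschitz with compact support. In each cusp the Dirichlet integral is $\int_{10}^{20}\frac1{100}dy=\frac1{10}$, and the area of $\{y>10\}\cap T$ is $\frac1{10}$. So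
$$\int_T|\nabla F|^2=\tfrac3{10},\qquad\int_TF^2\ge\pi-\tfrac3{10},\qquad\int_T|\nabla F|^2<\tfrac14\int_TF^2 .$$
Extend $F$ to a compactly supported Lipschitz function on $\mathbb H$, with support in $\{y>y_0,\ |z|<R_0\}$. For small $\eta$ let $G_\eta$ be $\mathbb H$ minus the open half-discs over $(-\frac1\eta,-\eta)$, $(\eta,1-\eta)$ and $(1+\eta,\frac1\eta)$. As $\eta\to0$ these half-discs increase to $\{x<0\}$, the open half-disc over $(0,1)$, and $\{x>1\}$. So $1_{G_\eta}\to1_T$ a.e., and by dominated convergence there is $\eta$ with $\frac1\eta>R_0$ and $\int_{G_\eta}|\nabla F|^2<\frac14\int_{G_\eta}F^2$.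

Fix $0<\varepsilon<\min(\eta,y_0)$. Choose finitely many right vertices $\varepsilon=a_0<\dots<a_{k_*}=\frac1\eta$ containing $\eta,1-\eta,1+\eta$, such that $(\eta,1-\eta)$ and $(1+\eta,\frac1\eta)$ are gaps and all other gaps are shorter than $y_0$. These two gaps are declared Neumann; they are not adjacent, since $(1-\eta,1+\eta)$ separates them. On the left choose $\varepsilon=b_0<\dots<b_{k_*}=\frac1\eta$ containing $\eta$, with $(\eta,\frac1\eta)$ giving a Neumann gap and all other gaps shorter than $y_0$. Adding vertices to the short gaps makes the two numbers $k_*$ equal. Continue with ratio $3$ below $\varepsilon$ and above $\frac1\eta$. After scaling by $\varepsilon^{-1}$, an isometry, this is some $D_\alpha$.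

In the unscaled picture each closed Dirichlet half-disc either has diameter less than $y_0$, hence lies in $\{y<y_0\}$, or lies in $\{|z|\ge\frac1\eta\}$ with $\frac1\eta>R_0$. So all of them miss $\operatorname{supp}F$, and $D\cap\operatorname{supp}F=G_\eta\cap\operatorname{supp}F$. Hence $F|_D\in\mathcal C(D)$ and its Rayleigh quotient is less than $\frac14$. So $\lambda_0(\alpha)<\frac14$.

**Step 3: connect them.** With these $k_*$ and $\mathcal N$, Steps 1 and 2, Lemma 9 and connectedness of $\mathcal P$ give $\alpha$ with $\lambda_0(\alpha)=\frac14<c_3$. Lemma 8 gives $\Gamma$. With Section 8, this proves Theorem 3. $\blacksquare$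

## 10. Infinitely many principal eigenvalues on one surface

We return to Dirichlet conditions. The polygon of Section 3 has one bulge. Two bulges push the bottom strictly lower than one. If we place infinitely many pairs of bulges, the members of a pair further and further apart, then far out one sees only single bulges at a time, while each pair still contributes a test function with energy below that of a single bulge.

For $I\subset\mathbb Z$ bounded below whose distinct elements are at distance $\ge13$, let $D(I)$ be the vertex polygon with vertices $\pm E(I)$,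
$$E(I)=\{3^k\}_{k\in\mathbb Z}\cup\bigcup_{n\in I}3^n\{p^j:0\le j\le12000\}.$$
It has infinite area by Lemma 1(b). Let $\lambda_0(I)$ be the bottom of its Dirichlet spectrum. The polygon of Section 3 is $D(\{0\})$; put $\lambda_1:=\lambda_0(\{0\})\in[\frac14,\frac12)$, an eigenvalue. By scaling, $\lambda_0(\{n\})=\lambda_1$ for all $n$. Call $[n,n+12]$, $n\in I$, the cores. Three facts follow from the definitions. If $I\subset I'$ then $D(I)\subset D(I')$, since refining gaps shrinks half-discs. By (1), in the annulus $3^k\le|z|\le3^{k+1}$ the set $D(I)$ depends only on whether $[k,k+1]$ lies in a core. Finally, as in Section 3, $\sinh d(z)>2$ implies $z\in\bigcup_{n\in I}3^nK_0$, with the same bound on $d$; so Lemma 3 gives, with $K$ as in (5),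
$$Q(u)\ge\tfrac12\int_{D(I)\setminus\bigcup_{n\in I}3^nK}u^2\tag{8}$$
for every Lipschitz $u$ with compact support in $\mathrm{int}\,D(I)$.

**Step 1: a pair beats a single bulge.** For $\ell\ge13$ we show $\lambda_0(\{0,\ell\})<\lambda_1$. Inclusion of the polygons gives $\le$. If equality held, the eigenfunction of $D(\{0\})$, extended by $0$, would minimize the Rayleigh quotient on $H^1_0(\mathrm{int}\,D(\{0,\ell\}))$. It would then be a real-analytic eigenfunction on this connected open set, vanishing on the nonempty open set $\mathrm{int}\,D(\{0,\ell\})\setminus D(\{0\})$, a contradiction. So there is $v_\ell\in C_c^\infty(\mathrm{int}\,D(\{0,\ell\}))$ with $Q(v_\ell)<\lambda_1\|v_\ell\|^2$, supported in $3^{-m_\ell}<|z|<3^{m_\ell}$ for some integer $m_\ell\ge2\ell+12$.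

**Step 2: the polygon.** Choose $n_{13}<n_{14}<\dots$ inductively with $n_{\ell+1}-m_{\ell+1}\ge n_\ell+m_\ell+\ell$ and put $I=\bigcup_{\ell\ge13}\{n_\ell,n_\ell+\ell\}$. Both cores of the $\ell$-th pair lie in $[n_\ell,n_\ell+\ell+12]\subset[n_\ell-m_\ell,n_\ell+m_\ell]$. The windows $W_\ell=\{3^{n_\ell-m_\ell}<|z|<3^{n_\ell+m_\ell}\}$ are disjoint, so $D(I)\cap W_\ell=3^{n_\ell}D(\{0,\ell\})\cap W_\ell$. Hence the functions $w_\ell(z)=v_\ell(3^{-n_\ell}z)$ lie in $C_c^\infty(\mathrm{int}\,D(I))$, have disjoint supports, and satisfy $Q(w_\ell)<\lambda_1\|w_\ell\|^2$. The gaps between consecutive elements of $I$ are $\ell$ within a pair and at least $m_\ell+m_{\ell+1}$ between pairs, so they are at least $13$ and tend to $\infty$.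

**Step 3: the essential spectrum starts at $\lambda_1$ or above.** Let $s=\log|z|/\log3$, let $\omega(x)=\cos(\pi x/2)$ for $|x|\le1$ and $0$ otherwise, and let $\omega_j=\omega(s/L-j)$ for $j\in\mathbb Z$, with $L\in\mathbb N$ fixed. Then $\sum_j\omega_j^2=1$, and since $|\nabla\log|z||=\sin\theta\le1$, $\sum_j|\nabla\omega_j|^2\le\epsilon_L:=\big(\frac\pi{2L\log3}\big)^2$. By (6), for $u\in C_c^\infty(\mathrm{int}\,D(I))$,
$$Q(u)\ge\sum_jQ(\omega_ju)-\epsilon_L\|u\|^2 .$$

The interval $J=[(j-1)L-1,(j+1)L+1]$ has length $2L+2$, and $I$ is bounded below with gaps tending to $\infty$. So for all but finitely many $j$, $J$ meets at most one core. If it meets the core $[n,n+12]$ only, then $D(I)$ and $D(\{n\})$ coincide where $s\in J$. If it meets no core, pick any $n$; then $D(I)$ is contained in $D(\{n\})$ where $s\in J$. Since $\omega_ju$ is supported where $s\in[(j-1)L,(j+1)L]$, inside the interior of $J$, in both cases $\omega_ju\in H^1_0(\mathrm{int}\,D(\{n\}))$. So $Q(\omega_ju)\ge\lambda_1\|\omega_ju\|^2$.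

For the finitely many remaining $j$, (8) gives $Q(\omega_ju)\ge\frac12\|\omega_ju\|^2-\frac12\int_{K'}\omega_j^2u^2$, where $K'$ is the compact union of the finitely many $3^nK$, $n\in I$, meeting the supports of these $\omega_j$. As $\lambda_1<\frac12$, summing gives
$$Q(u)\ge(\lambda_1-\epsilon_L)\|u\|^2-\tfrac12\int_{K'}u^2 ,$$
and the inequality extends to $H^1_0(\mathrm{int}\,D(I))$. By Lemma 4, $\inf\mathrm{spec}_{ess}H_{D(I)}\ge\lambda_1-\epsilon_L$. Since $L$ is arbitrary, $\inf\mathrm{spec}_{ess}H_{D(I)}\ge\lambda_1$.

**Step 4: count eigenvalues below $\lambda_1$.** On the span of finitely many $w_\ell$ the supports are disjoint, so $Q(\sum c_\ell w_\ell)=\sum c_\ell^2Q(w_\ell)$, and all Rayleigh quotients are at most a constant $<\lambda_1$. By min–max, $H_{D(I)}$ has infinitely many eigenvalues, counted with multiplicity, below $\lambda_1$; by Lemma 5(a) they are in $[\frac14,\lambda_1)$. They lie below the essential spectrum, so each has finite multiplicity, and infinitely many of them are distinct. Lemma 6, applied to $D(I)$, gives one $\Gamma$ of infinite covolume for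 which all of them are $L^2$-eigenvalues. This proves Theorem 4. $\blacksquare$
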